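\title{Locally rigid $\mathbb{R}$-focal actions of Thompson's group $F$}

\begin{abstract}
We construct an explicit minimal $\mathbb{R}$-focal action of Thompson's group $F$ on the real line that is locally rigid: every action without global fixed point that is close enough to it in the compact-open topology is semi-conjugate to it. This answers a question of Brum, Matte Bon, Rivas and Triestino: the cross sections $\mathcal{P}^0_+$ and $\mathcal{P}^0_-$ in the space of normalized harmonic actions of $F$ have isolated points. The action comes from a two-coloring of the dyadic rationals, whose $F$-orbit is ordered by the largest point at which two colorings differ. We also obtain infinitely many pairwise non-semi-conjugate examples and, granting a uniqueness property of harmonic actions, show that each cross section has exactly countably infinitely many isolated points.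
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Local rigidity of actions on the line}

Thompson's group $F$ is the group of orientation-preserving piecewise linear homeomorphisms of $[0,1]$ that have finitely many breakpoints, all dyadic rationals, and whose slopes are powers of $2$. It is finitely generated, and $F^{ab}\cong\mathbb{Z}^2$ via the derivatives at $0$ and at $1$. Its action on $(0,1)$ is the \emph{standard action}. We study all actions of $F$ on the line, that is, homomorphisms $\varphi\colon F\to\mathrm{Homeo}_0(\mathbb{R})$ to the group of orientation-preserving homeomorphisms. The space $\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb{R}))$ carries the compact-open topology: a basic neighborhood of $\varphi$ consists of the $\psi$ with $|\psi(g)t-\varphi(g)t|<\varepsilon$ for $g$ in a given finite set and $t$ in a given compact set.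

An action is \emph{irreducible} if it has no global fixed point, and \emph{minimal} if the only non-empty closed invariant set is $\mathbb{R}$. A \emph{semi-conjugacy} from an irreducible action $\varphi$ to an irreducible action $\psi$ is a non-decreasing map $h\colon\mathbb{R}\to\mathbb{R}$ with $h(t)\to\pm\infty$ as $t\to\pm\infty$ and $h\circ\varphi(g)=\psi(g)\circ h$ for all $g\in F$. Two irreducible actions are \emph{semi-conjugate} if they are equivalent for the equivalence relation generated by the existence of such maps. An irreducible action $\varphi$ is \emph{locally rigid} if it has a neighborhood in which every irreducible action is semi-conjugate to $\varphi$.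

Neither restriction in the last definition can be dropped. Let $\varphi$ be minimal. Choose increasing homeomorphisms $k_n\colon\mathbb{R}\to(-n,n)$ equal to the identity on $[-n+1,n-1]$, and let $\psi_n(g)$ be $k_n\varphi(g)k_n^{-1}$ on $(-n,n)$ and the identity elsewhere; then $\psi_n\to\varphi$, and each $\psi_n$ has global fixed points. Or replace the points of one $\varphi$-orbit by intervals of total length $\varepsilon$ and extend the action affinely over them; the collapsing map $k$ can be taken with $|k(t)-t|\le\varepsilon$ and satisfies $k\psi(g)=\varphi(g)k$, so the new action $\psi$ is close to $\varphi$ and semi-conjugate to it, but it is not minimal and hence not conjugate to it.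

The simplest irreducible actions are the actions by translations $t\mapsto t+\chi(g)$, where $\chi\colon F\to\mathbb{R}$ is a non-zero homomorphism. A semi-conjugacy $h$ from the action given by $\chi$ to the action given by $\chi'$ satisfies $h(t+n\chi(g))=h(t)+n\chi'(g)$ for all $n$, so $\chi(g)$ and $\chi'(g)$ have the same sign for every $g$. Both factor through $\mathbb{Z}^2$, so $\chi'$ is a positive multiple of $\chi$. Every $\chi$ is a limit of homomorphisms that are not multiples of it, so no action by translations is locally rigid.

\subsection{$\mathbb{R}$-focal actions and the cross sections}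

A minimal action of $F$ on $\mathbb{R}$ is \emph{$\mathbb{R}$-focal} if it preserves a family of bounded open intervals that covers $\mathbb{R}$ and in which any two members are disjoint or nested. Such actions are encoded by actions of $F$ on planar real trees fixing an end. An $\mathbb{R}$-focal action is \emph{horograded} by the standard action if the action on the associated tree factors, via an equivariant horofunction, onto the standard action on $(0,1)$; the horofunction can be increasing or decreasing. Trees and horofunctions enter only the description of the spaces below, not our proofs.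

We recall the setting of \cite{BMRT}. Fix a symmetric, finitely supported probability measure $\mu$ on $F$ whose support generates $F$. Let $\mathrm{Der}_\mu(F)$ be the compact space of normalized $\mu$-harmonic actions, with the compact-open topology: the irreducible actions for which Lebesgue measure is $\mu$-stationary, normalized in scale. Every irreducible action is semi-conjugate to a point of $\mathrm{Der}_\mu(F)$, and $\mathrm{Der}_\mu(F)$ carries the translation flow $\Phi^t(\varphi)(g)(x)=\varphi(g)(x+t)-t$. In \cite{BMRT} this space is decomposed into the following $\Phi$-invariant pieces: the actions by translations; the $\Phi$-orbits of the harmonic representatives of the standard action and of its reflection; and two open subsets $\mathcal{P}_+$ and $\mathcal{P}_-$, which consist of minimal $\mathbb{R}$-focal actions horograded, increasingly and decreasingly respectively, by the standard action. For a suitable fixed element $f_0\in F$, the map $\varphi(f_0)$ has a unique fixed point for every $\varphi\in\mathcal{P}_\pm$, and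
\[
\mathcal{P}^0_\pm=\{\varphi\in\mathcal{P}_\pm:\varphi(f_0)(0)=0\}
\]
is a compact cross section for $\Phi$ in $\mathcal{P}_\pm$. Up to homeomorphism $\mathcal{P}^0_\pm$ does not depend on $f_0$, and $\mathcal{P}^0_+\cong\mathcal{P}^0_-$. Both spaces are uncountable and contain Cantor sets. For every such $\mu$, the existence of isolated points in $\mathcal{P}^0_\pm$ is equivalent to the existence of a locally rigid minimal $\mathbb{R}$-focal action of $F$ \cite{BMRT}. The following question is posed there.

\medskip
\noindent\textbf{Question.} \emph{Do $\mathcal{P}^0_+$ and $\mathcal{P}^0_-$ have isolated points? Equivalently, does $F$ admit minimal $\mathbb{R}$-focal actions that are locally rigid?}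
\medskip

One may well guess that the answer is no. The cross sections contain Cantor sets, so deformations are plentiful. Moreover, the invariant intervals of a minimal $\mathbb{R}$-focal action form an infinite nested pattern, whereas a neighborhood controls finitely many elements, on a compact set, up to an error $\varepsilon$; there seems to be room to alter the pattern where the neighborhood does not look. The guess fails because the pattern can be so self-similar that finitely many group elements carry the visible part of it onto all the rest.

\subsection{Results}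

\begin{theorem}\label{thm:main}
There are an explicit minimal $\mathbb{R}$-focal action $\varphi\colon F\to\mathrm{Homeo}_0(\mathbb{R})$ and a neighborhood $\mathcal{U}$ of $\varphi$ in $\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb{R}))$ such that every irreducible $\psi\in\mathcal{U}$ is semi-conjugate to $\varphi$.
\end{theorem}

The equivalence quoted above and the homeomorphism $\mathcal{P}^0_+\cong\mathcal{P}^0_-$ give the answer to the question.

\begin{corollary}\label{cor:main}
For every $\mu$ as above, both $\mathcal{P}^0_+$ and $\mathcal{P}^0_-$ have isolated points.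
\end{corollary}

To count isolated points we use a uniqueness property of harmonic representatives. It is part of the theory of $\mathrm{Der}_\mu$, which goes back to \cite{DKNP}; we quote it and do not prove it.
\begin{enumerate}
\item[(H)] Two elements of $\mathrm{Der}_\mu(F)$ are semi-conjugate if and only if they lie on the same $\Phi$-orbit.
\end{enumerate}

\begin{theorem}\label{thm:count}
\begin{enumerate}
\item[(i)] There are infinitely many pairwise non-semi-conjugate locally rigid minimal $\mathbb{R}$-focal actions of $F$.
\item[(ii)] Granting \textup{(H)}, each of $\mathcal{P}^0_+$ and $\mathcal{P}^0_-$ has exactly countably infinitely many isolated points.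
\end{enumerate}
\end{theorem}

Theorems \ref{thm:main} and \ref{thm:count}(i) use only standard facts on $F$.

The action $\varphi$ is built in Sections \ref{sec:color} and \ref{sec:action} from a coloring $c$ of the dyadic rationals. Section \ref{sec:example} attaches a family of intervals $B_x$ to any action near $\varphi$ and shows on one element of $F$ how these intervals determine the direction in which a base point moves. Section \ref{sec:moves} lists the finitely many color-preserving elements that express the self-similarity of $c$. Section \ref{sec:criterion} states four conditions that characterize $\varphi$ up to semi-conjugacy and proves that they hold near $\varphi$; Sections \ref{sec:intervals}--\ref{sec:separation} prove the characterization. Theorem \ref{thm:count} is proved in Section \ref{sec:count}.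

\section{Semi-conjugacies, and a model of $F$ on the line}\label{sec:prelim}

\begin{lemma}\label{lem:semi}
Let $\varphi,\psi$ be irreducible actions of $F$ on $\mathbb{R}$.
\begin{enumerate}
\item[(a)] Every orbit of $\varphi$ is unbounded above and below.
\item[(b)] If $\varphi$ and $\psi$ are semi-conjugate, there is a semi-conjugacy from $\varphi$ to $\psi$.
\item[(c)] If $\varphi$ and $\psi$ are minimal, every semi-conjugacy from $\varphi$ to $\psi$ is a homeomorphism.
\item[(d)] If there are points $o,p\in\mathbb{R}$ such that $\varphi(g)o-o$ and $\psi(g)p-p$ have the same sign $(+$, $0$ or $-)$ for every $g\in F$, then $\varphi$ and $\psi$ are semi-conjugate.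
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A finite supremum or infimum of an orbit is a global fixed point.

(b) Compositions of semi-conjugacies are semi-conjugacies, so it suffices to reverse a semi-conjugacy $h$ from $\varphi$ to $\psi$. Put $h'(s)=\sup\{t:h(t)\le s\}$. It is finite because $h(t)\to\pm\infty$, and non-decreasing. We have $h'(s)\ge t$ if $s\ge h(t)$ and $h'(s)\le t$ if $s<h(t)$, so $h'(s)\to\pm\infty$ as $s\to\pm\infty$. Finally $h(t)\le\psi(g)s$ is equivalent to $h(\varphi(g)^{-1}t)\le s$, whence $h'(\psi(g)s)=\varphi(g)h'(s)$.

(c) The closure of the image of $h$ is closed and $\psi$-invariant, so $h$ has dense image. A monotone map with dense image is continuous, and then $h$ is onto. The set of points near which $h$ is not constant is closed, $\varphi$-invariant and non-empty, so it is $\mathbb{R}$, and the monotone map $h$ is injective.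

(d) Applying the hypothesis to the elements $g^{-1}g'$ shows that $\psi(g)p\mapsto\varphi(g)o$ is a well-defined order isomorphism between the two orbits. Put $h(t)=\sup\{\varphi(g)o:\psi(g)p\le t\}$. By (a) the set is non-empty, and it is bounded above by $\varphi(g')o$ for any $g'$ with $\psi(g')p>t$. So $h$ is finite and non-decreasing. Substituting $g=kg'$ gives $h(\psi(k)t)=\sup\{\varphi(k)\varphi(g')o:\psi(g')p\le t\}=\varphi(k)h(t)$. Since $h(\psi(g)p)=\varphi(g)o$ and both orbits are unbounded in both directions, $h(t)\to\pm\infty$ as $t\to\pm\infty$.
\end{proof}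

Part (d) sets the goal: to find, for each irreducible $\psi$ near $\varphi$, a point that every element of $F$ moves in the same direction as it moves a base point of $\varphi$.

Let $D=\mathbb{Z}[1/2]$. It is convenient to move the standard action from $(0,1)$ to $\mathbb{R}$. Let $\zeta\colon\mathbb{R}\to(0,1)$ be affine on each $[n,n+1]$, with $\zeta(n)=1-2^{-n-1}$ and $\zeta(-n)=2^{-n-1}$ for integers $n\ge0$. Then $1-\zeta(x+k)=2^{-k}(1-\zeta(x))$ for large $x$, and symmetrically at $-\infty$, so conjugation by $\zeta$ turns the linear germs at the ends of $(0,1)$ into integer translations. From now on $F$ is the group of increasing PL homeomorphisms of $\mathbb{R}$ that have finitely many breakpoints, all in $D$, have slopes powers of $2$, preserve $D$, and are integer translations near $-\infty$ and near $+\infty$. Put $T(x)=x+1\in F$.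

A \emph{standard interval} of \emph{depth} $n\ge0$ is an interval $[l,l+2^{-n}]$ with $2^nl\in\mathbb{Z}$. Two standard intervals are nested or have disjoint interiors. A \emph{dyadic PL map} is an increasing PL homeomorphism between intervals, with finitely many breakpoints, all in $D$, with slopes powers of $2$, sending points of $D$ to points of $D$. For $x<y$ in $D$ let $F_{<x}$, $F_{>x}$, $F_{(x,y)}$ be the subgroups of elements of $F$ that are the identity outside $(-\infty,x]$, $[x,\infty)$, $[x,y]$ respectively. Then $F_{<x}$ and $F_{>x}$ commute, and $gF_{<x}g^{-1}=F_{<gx}$. We use the following facts.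
\begin{enumerate}
\item[(F1)] \emph{Any two compact intervals with endpoints in $D$ are related by a dyadic PL map.} Subdivide both into standard intervals, equalize the numbers of pieces by bisecting, and map piece to piece affinely.
\item[(F2)] \emph{$F_{(x,y)}$ is transitive on $D\cap(x,y)$.} Apply (F1) to $[x,z],[x,z']$ and to $[z,y],[z',y]$.
\item[(F3)] \emph{$F_{<x}$ is isomorphic to $F$, hence finitely generated.} On $(0,1)$, conjugate by a dyadic PL map $[0,\zeta(x)]\to[0,1]$.
\item[(F4)] \emph{A dyadic PL map $[x,\infty)\to[x',\infty)$ that is an integer translation near $\infty$ extends to an element of $F$.} Use an integer translation on some $(-\infty,n]$ and (F1) in between.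
\item[(F5)] \emph{For $g\in F$ there is $n_0$ such that $g$ maps every standard interval of depth $n\ge n_0$ affinely onto a standard interval.} The map $g$ has finitely many affine pieces $y\mapsto2^ky+\beta$ with $\beta\in D$. Take $n_0$ such that the breakpoints lie in $2^{-n_0}\mathbb{Z}$ and such that $n_0\ge k$ and $2^{n_0-k}\beta\in\mathbb{Z}$ for all pieces. The image of $[l,l+2^{-n}]$ has length $2^{-(n-k)}$, and $2^{n-k}(2^kl+\beta)=2^nl+2^{n-k}\beta\in\mathbb{Z}$.
\end{enumerate}
By (F4) we often define an element of $F$ on a half-line $[x,\infty)$ and fix an arbitrary extension. For each $x\in D$ we fix a finite symmetric generating set $S_x$ of $F_{<x}$.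

\section{A coloring of the dyadic rationals}\label{sec:color}

The group $F$ acts on colorings $s\colon D\to\{0,1\}$ by $gs=s\circ g^{-1}$. We want to order an orbit $Fc$ by comparing two colorings at the largest point where they differ. So the set where $gc$ and $c$ differ must have a maximum: it must be bounded above and contain no increasing sequence. By (F5) an element of $F$ acts on deep standard intervals by replacing an initial block of binary digits. A coloring that depends only on the last few digits is therefore almost invariant. We let the color depend on the distance between the last two digits $1$; changing the initial block then affects only the points with a single $1$ after the block, and these form a decreasing sequence.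

For $y\in D$ let $d(y)=\min\{d\ge0:2^dy\in\mathbb{Z}\}$. For $y\in D\setminus\mathbb{Z}$ put $y^-=y-2^{-d(y)}$; since $2^{d(y)}y$ is odd, $d(y^-)<d(y)$. Put $i(y)=d(y)-d(y^-)\ge1$ and define $c\colon D\to\{0,1\}$ by
\[
c(y)=1\quad\Longleftrightarrow\quad y\notin\mathbb{Z}\ \text{ and }\ i(y)\equiv2\pmod 3 .
\]
In the binary expansion of the fractional part of $y$, the number $i(y)$ is the distance from the last digit $1$ to the previous digit $1$, or to the binary point if there is none. Thus $\frac12=0.1$, $\frac14=0.01$, $\frac18=0.001$ have colors $0,1,0$, and every $y$ whose expansion ends in $11$ has color $0$. Also $c(y+1)=c(y)$.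

The \emph{type} of a standard interval $I=[l,l+2^{-n}]$ is $t(I)=n-d(l)\in\mathbb{Z}/3$: the number of final zeros among the first $n$ binary digits of $l$, modulo $3$. It is the only information on $I$ that the colors inside $I$ depend on.

\begin{lemma}\label{lem:type}
Let $\alpha\colon I\to I'$ be the increasing affine bijection between standard intervals, with $I=[l,l+2^{-n}]$.
\begin{enumerate}
\item[(a)] For $e\ge1$, $c(l+2^{-n-e})=1$ if and only if $t(I)+e\equiv2\pmod3$.
\item[(b)] If $t(I)=t(I')$, then $c(\alpha y)=c(y)$ for $y\in D\cap\operatorname{int}I$, and $\alpha$ maps every standard interval $J\subset I$ onto a standard interval of type $t(J)$.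
\item[(c)] If $t(I)\ne t(I')$, the set $\{y\in D\cap\operatorname{int}I:c(\alpha y)\ne c(y)\}$ is non-empty and contained in $\{l+2^{-n-e}:e\ge1\}$.
\item[(d)] The left half of $I$ has type $t(I)+1$, and the right half has type $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $y=l+2^{-n}q$ with $q\in D\cap(0,1)$. The integer $2^{n+d(q)}y=2^{d(q)}(2^nl)+2^{d(q)}q$ is odd, so $d(y)=n+d(q)$ and $y^-=l+2^{-n}q^-$. If $q^-\neq0$, then $q^-\in(0,1)$, the same computation gives $d(y^-)=n+d(q^-)$, and $i(y)=i(q)$. If $q^-=0$, then $q=2^{-e}$ with $e\ge1$ and $i(y)=n+e-d(l)\equiv t(I)+e$. This proves (a), and shows that $c(y)$ depends only on $q$ and $t(I)$, and on $t(I)$ only when $q=2^{-e}$. Since $\alpha$ preserves the coordinate $q$, the statement on colors in (b) and the inclusion in (c) follow; for an element of the set in (c) take $e\equiv2-t(I)$.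

Let $J\subset I$ be standard of depth $m$ with left endpoint $l+2^{-n}q$, $q\in[0,1)$, and let $I'=[l',l'+2^{-n'}]$. Then $2^{m-n}q=2^m(l+2^{-n}q)-2^ml\in\mathbb{Z}$. The interval $\alpha J$ has length $2^{-(n'+m-n)}$ and left endpoint $l'+2^{-n'}q$, and $2^{n'+m-n}(l'+2^{-n'}q)=2^{m-n}(2^{n'}l')+2^{m-n}q\in\mathbb{Z}$, so $\alpha J$ is standard. We have $t(J)=t(I)+m-n$ if $q=0$ and $t(J)=m-n-d(q)$ if $q>0$, and the same formulas hold in $I'$. This completes (b), and $m=n+1$, $q\in\{0,\frac12\}$ gives (d).
\end{proof}

By (a), both colors occur in every open interval.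

\subsection*{Tiles and words}
A \emph{tile} is a standard interval of type $0$. For example, $[y,y+2^{-d(y)}]$ and $[y,y+2^{-d(y)-3}]$ are tiles for every $y\in D$. The \emph{letter} of a tile is $\mathsf{a}$ or $\mathsf{b}$ according as its left endpoint has color $0$ or $1$. A \emph{chain} is a finite sequence of consecutive tiles, and its \emph{word} is the sequence of their letters. By Lemma \ref{lem:type}(d), the two halves of a standard interval of type $2$ are tiles, and a standard interval of type $1$ consists of a left half of type $2$ and a tile. So every standard interval, and hence every $[x,z]$ with $x<z$ in $D$, is the union of a chain.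

The \emph{splitting} of a tile $I=[l,l+\lambda]$ is the chain
\[
[l,l+\tfrac\lambda8],\quad[l+\tfrac\lambda8,l+\tfrac\lambda4],\quad[l+\tfrac\lambda4,l+\tfrac\lambda2],\quad[l+\tfrac\lambda2,l+\lambda];
\]
see Figure \ref{fig:split}. By Lemma \ref{lem:type}(d) these four intervals are tiles, while $[l,l+\frac\lambda2]$ and $[l,l+\frac\lambda4]$ have types $1$ and $2$. Hence every tile properly contained in $I$ lies in one of the four pieces. By Lemma \ref{lem:type}(a) with $e=3,2,1$, the last three left endpoints have colors $0,1,0$. So splitting a tile replaces its letter $\mathsf{x}$ by the word $\mathsf{x\,aba}$.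

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=9.6]
\draw[thick] (0,0) -- (1,0);
\draw (0,-0.1) -- (0,0.1);
\draw (1,-0.1) -- (1,0.1);
\node[circle,draw,fill=white,inner sep=1.8pt] at (0.125,0) {};
\node[circle,draw,fill=black,inner sep=1.8pt] at (0.25,0) {};
\node[circle,draw,fill=white,inner sep=1.8pt] at (0.5,0) {};
\node[below] at (0,-0.1) {$l$};
\node[below] at (0.125,-0.1) {$l+\frac\lambda8$};
\node[below] at (0.25,-0.1) {$l+\frac\lambda4$};
\node[below] at (0.5,-0.1) {$l+\frac\lambda2$};
\node[below] at (1,-0.1) {$l+\lambda$};
\node[above] at (0.0625,0) {$\mathsf{x}$};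
\node[above] at (0.1875,0) {$\mathsf{a}$};
\node[above] at (0.375,0) {$\mathsf{b}$};
\node[above] at (0.75,0) {$\mathsf{a}$};
\draw[|-|] (0,0.7) -- (0.25,0.7) node[right] {type $2$};
\draw[|-|] (0,1.2) -- (0.5,1.2) node[right] {type $1$};
\end{tikzpicture}
\caption{The splitting of a tile $[l,l+\lambda]$ with letter $\mathsf{x}$ into four tiles with letters $\mathsf{x},\mathsf{a},\mathsf{b},\mathsf{a}$. White points have color $0$, the black point has color $1$. The left half and the left quarter, drawn above, are standard intervals but not tiles.}
\label{fig:split}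
\end{figure}

If two chains have the same word, the map that sends tile to tile affinely preserves colors, except possibly at the last right endpoint: in the interiors by Lemma \ref{lem:type}(b), and at the left endpoints because the letters agree. We call such a map a \emph{chain map}. Chains with different words may acquire the same word after splittings. Two instances will be used explicitly; in both the target is a single tile $I$ with letter $\mathsf{a}$.
\begin{enumerate}
\item[$(*)$] A chain with word $\mathsf{abaa}$: split its first tile to get $\mathsf{aaba\cdot baa}$. Split $I$ and then its third piece to get $\mathsf{aa\cdot baba\cdot a}$. Both words are $\mathsf{aababaa}$.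
\item[$(**)$] A chain with word $\mathsf{aaab}$: split its last tile to get $\mathsf{aaa\cdot baba}$. Split $I$ and then its second piece to get $\mathsf{a\cdot aaba\cdot ba}$. Both words are $\mathsf{aaababa}$.
\end{enumerate}
The general rule is the following. It explains how the elements of Section \ref{sec:moves} are found, and it is used in Section \ref{sec:count}.

\begin{lemma}\label{lem:words}
Define the weight of a word by giving $\mathsf{a}$ weight $1$ and $\mathsf{b}$ weight $-2$. Two non-empty words with the same first letter and the same weight become equal after finitely many splittings $\mathsf{x}\to\mathsf{x\,aba}$ of letters.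
\end{lemma}

\begin{proof}
Call the results of iterated splittings \emph{expansions}. An expansion of a word is described by a finite rooted $4$-ary tree below each letter, and the union of two such forests describes a common expansion of two given expansions. Hence having a common expansion is an equivalence relation $\approx$. Inserting $\mathsf{aba}$ after a letter is a splitting, so $\mathsf{x}w\approx\mathsf{x}w'$ whenever $w=w'$ in the monoid $\langle\mathsf{a},\mathsf{b}\mid\mathsf{aba}=1\rangle$. In this monoid $\mathsf{a}$ has the left inverse $\mathsf{ab}$ and the right inverse $\mathsf{ba}$, so $\mathsf{a}$ is invertible and $\mathsf{b}=\mathsf{a}^{-2}$. Every element is a power $\mathsf{a}^k$, and $k$ is its weight, which is well defined because $\mathsf{aba}$ has weight $0$.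
\end{proof}

\begin{remark}\label{rem:three}
This is where the choice of $2$ modulo $3$ matters. With another residue modulo $3$ the inserted word would be $\mathsf{baa}$ or $\mathsf{aab}$, and with types and gaps taken modulo $2$ it would be $\mathsf{ba}$ or $\mathsf{ab}$. None of these four relations makes $\mathsf{a}$ invertible: the self-maps $n\mapsto n+1$ and $n\mapsto\max(n-j,0)$ of $\{0,1,2,\dots\}$, with $j=2$ or $j=1$ and composed in the appropriate direction, satisfy the relation, and $n\mapsto n+1$ is not a bijection.
\end{remark}

For $g\in F$ and $x\in D$ put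
\[
\Delta(g)=\{y\in D:c(g^{-1}y)\ne c(y)\},\qquad\Gamma_x=\{g\in F:c(gz)=c(z)\text{ for all }z\in D,\ z\ge x\},
\]
and let $\Gamma=\bigcap_x\Gamma_x=\{g:\Delta(g)=\emptyset\}$ be the stabilizer of $c$. It contains $T$. The sets $\Gamma_x$ are not subgroups, but they compose along the point $x$: if $g\in\Gamma_x$ and $g'\in\Gamma_{gx}$, then $g'g\in\Gamma_x$ and $g^{-1}\in\Gamma_{gx}$. Also $\Gamma_x\subset\Gamma_y$ for $x\le y$.

\begin{lemma}\label{lem:delta}
For $g\in F$ the set $\Delta(g)$ is bounded, and every non-empty subset of it has a maximum.
\end{lemma}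

\begin{proof}
Choose an integer $N$ such that $g^{-1}$ is an integer translation on $(-\infty,-N]$ and on $[N,\infty)$; then $\Delta(g)\subset[-N,N]$. By (F5), $[-N,N]$ is a finite union of standard intervals $[l,l+2^{-n}]$ that $g^{-1}$ maps affinely onto standard intervals. By Lemma \ref{lem:type}(b),(c), $\Delta(g)$ is contained in the union of the finite set of their endpoints and finitely many decreasing sequences $(l+2^{-n-e})_{e\ge1}$.
\end{proof}

\section{The action $\varphi$}\label{sec:action}

Let $X=Fc$, a countable set of colorings. For distinct $s=gc$ and $s'=g'c$ in $X$, the set where $s$ and $s'$ differ is $g\Delta(g^{-1}g')$, so by Lemma \ref{lem:delta} it has a maximum $y(s,s')$, the \emph{first difference}. Put $s<s'$ if $s(y)=0$ and $s'(y)=1$ at $y=y(s,s')$. This relation is transitive. Indeed, let $s<s'<s''$, $y_1=y(s,s')$, $y_2=y(s',s'')$. Then $s'(y_1)=1$ and $s'(y_2)=0$, so $y_1\ne y_2$. Beyond $\max(y_1,y_2)$ the three colorings agree. If $y_1>y_2$ then $s(y_1)=0$ and $s''(y_1)=s'(y_1)=1$; if $y_2>y_1$ then $s(y_2)=s'(y_2)=0$ and $s''(y_2)=1$. So $<$ is a total order, and it is $F$-invariant because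 $y(gs,gs')=g\,y(s,s')$.

\begin{lemma}\label{lem:local}
For $s\in X$ and $x<y$ in $D$ there is $f\in F_{(x,y)}$ with $fs>s>f^{-1}s$, and the first differences of $fs$ and $f^{-1}s$ with $s$ lie in $(x,y)$.
\end{lemma}

\begin{proof}
Both colors of $s=gc$ occur in $(x,y)$, since both colors of $c$ occur in $(g^{-1}x,g^{-1}y)$. By (F2) some $f\in F_{(x,y)}$ sends a point of one color to a point of the other, so $fs\ne s$. Replacing $f$ by $f^{-1}$ if necessary, $fs>s$, and then $s>f^{-1}s$ by invariance. Outside $(x,y)$ we have $f^{\pm1}s=s$.
\end{proof}

So $X$ has no largest or smallest element. It is densely ordered: if $s<s'$ and $y=y(s,s')$, take $f\in F_{(y-1,y)}$ with $fs'<s'$; since $fs'=s'$ on $[y,\infty)$, also $s<fs'$. A countable dense total order without endpoints is isomorphic to $\mathbb{Q}$, so we may regard $X$ as a dense subset of $\mathbb{R}$ with the induced order. Every order automorphism of $X$ extends uniquely to an increasing homeomorphism of $\mathbb{R}$. This defines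
\[
\varphi\colon F\to\mathrm{Homeo}_0(\mathbb{R}).
\]
We write $o$ for $c$ regarded as a point of $\mathbb{R}$. Its stabilizer is $\Gamma$.

For $x\in D$ let $C_x=\{s\in X:s=c\text{ on }[x,\infty)\}$. If $s\in X\setminus C_x$, then $y(s,c)\ge x$, and $s$ has the same first difference, with the same sign, with every element of $C_x$. So $s$ lies above all of $C_x$ if $s>c$ and below all of $C_x$ if $s<c$; in particular $C_x$ is convex in $X$. Lemma \ref{lem:local} with $F_{(x-1,x)}$, which preserves $C_x$, shows that $C_x$ has no maximum or minimum, and with $s=c$ and $F_{(x,x+1)}$ it shows that $C_x$ is bounded above and below in $X$. Hence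
\[
B^\varphi_x=(\inf C_x,\sup C_x)
\]
is a bounded open interval with $B^\varphi_x\cap X=C_x$. The next lemma describes $B_x^\varphi$ and $\Gamma_x$ through the action alone, without the coloring; this is what can be transferred to nearby actions.

\begin{lemma}\label{lem:Bphi}
Let $x\in D$ and $g\in F$.
\begin{enumerate}
\item[(a)] $B^\varphi_x$ is the component of $\mathbb{R}\setminus\operatorname{Fix}\varphi(F_{<x})$ that contains $o$.
\item[(b)] $\varphi(g)o\in B^\varphi_{gx}$ if and only if $g\in\Gamma_x$.
\item[(c)] $\varphi(T)B^\varphi_x=B^\varphi_{x+1}$, the intervals $B^\varphi_n$ $(n\in\mathbb{Z})$ have union $\mathbb{R}$, and $\varphi(T)^{-n}t\to o$ as $n\to\infty$ for every $t\in\mathbb{R}$. The only fixed point of $\varphi(T)$ is $o$, and $\varphi(T)t>t$ for $t>o$, $\varphi(T)t<t$ for $t<o$.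
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The group $F_{<x}$ preserves $C_x$, so it fixes the endpoints of $B^\varphi_x$. Let $t\in B^\varphi_x$, choose $s_1<t<s_2$ in $C_x$, and put $y=y(s_1,s_2)<x$. By Lemma \ref{lem:local} there is $f\in F_{(y,x)}$ with $fs_1>s_1$ and first difference in $(y,x)$. Since $s_2=s_1$ on $(y,\infty)$, also $fs_1>s_2$. So $\varphi(f)t>fs_1>s_2>t$, and $t$ is not fixed by $F_{<x}$.

(b) The condition $gc\in C_{gx}$ means $c(g^{-1}y)=c(y)$ for all $y\ge gx$; put $y=gz$.

(c) From $Tc=c$ we get $TC_x=C_{x+1}$. By Lemma \ref{lem:delta} each $gc$ agrees with $c$ near $+\infty$, so the increasing sets $C_n$ exhaust $X$ and the $B^\varphi_n$ exhaust $\mathbb{R}$. Also $\bigcap_nC_{-n}=\{c\}$. If $\sup B^\varphi_{-n}$ decreased to some $\beta>o$, a point of $X\cap(o,\beta)$ would lie in every $C_{-n}$, which is impossible; in the same way $\inf B^\varphi_{-n}$ increases to $o$. If $t\in B^\varphi_m$, then $\varphi(T)^{-n}t\in B^\varphi_{m-n}$ tends to $o$. The sequence $\varphi(T)^{-n}t$ is monotone, which gives the last sentence.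
\end{proof}

\begin{proposition}\label{prop:focal}
The action $\varphi$ is minimal and $\mathbb{R}$-focal.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:Bphi}(c) a non-empty closed invariant set contains $o$, hence $X$, hence equals $\mathbb{R}$. The bounded open intervals $\varphi(g)B^\varphi_x$ form an invariant family that covers $\mathbb{R}$, and $\varphi(g)B^\varphi_x$ is the interval spanned by $gC_x=\{s\in X:s=gc\text{ on }[gx,\infty)\}$. Suppose $\varphi(g)B^\varphi_x$ and $\varphi(g')B^\varphi_y$ intersect, say with $gx\le g'y$. They share a point $s\in X$, so $gc=s=g'c$ on $[g'y,\infty)$. Then $gC_x\subset g'C_y$, and the first interval lies in the second.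
\end{proof}

One consequence of Lemma \ref{lem:Bphi}(c) will distinguish $\varphi$ from other actions.

\begin{lemma}\label{lem:Tsemi}
Let $h\colon\mathbb{R}\to\mathbb{R}$ be non-decreasing with $h(t)\to\infty$ as $t\to\infty$, and let $\tau\in\mathrm{Homeo}_0(\mathbb{R})$ satisfy $h\circ\varphi(T)=\tau\circ h$. Then $\tau$ has a fixed point and $\tau\neq\mathrm{id}$.
\end{lemma}

\begin{proof}
The point $h(o)$ is fixed by $\tau$. For $t>o$ we have $\varphi(T)^kt\to\infty$, so $\tau^kh(t)=h(\varphi(T)^kt)\to\infty$.
\end{proof}

\section{Pointed actions, and one element worked by hand}\label{sec:example}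

Lemma \ref{lem:Bphi} suggests a definition. A \emph{pointed action} is a pair $(\psi,p)$, where $\psi\in\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb{R}))$ and $p\in\mathbb{R}$ is fixed by $\psi(T)$ but not by all of $\psi(F_{<0})$. When a pointed action is fixed we write $gt$ for $\psi(g)t$ and $\operatorname{Fix}(H)$ for $\operatorname{Fix}\psi(H)$. An element $g$ then acts on two lines. The letters $x,y,z,\delta$ and explicit numbers denote points of the line of Section \ref{sec:prelim}, which serve as indices; points and intervals of the line of $\psi$ are $p,q,B_x,Q$.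

We have $\operatorname{Fix}(F_{<y})\subset\operatorname{Fix}(F_{<x})$ for $x\le y$ and $g\operatorname{Fix}(F_{<x})=\operatorname{Fix}(F_{<gx})$. The point $p$ is not in $\operatorname{Fix}(F_{<x})$ for any $x\in D$: otherwise, for an integer $n\le x$, it would lie in $\operatorname{Fix}(F_{<n})=T^n\operatorname{Fix}(F_{<0})$, and $p=T^{-n}p$ would lie in $\operatorname{Fix}(F_{<0})$. Let $B_x$ be the component of $\mathbb{R}\setminus\operatorname{Fix}(F_{<x})$ that contains $p$. Then $B_x\subset B_y$ for $x\le y$. For $g\in F$, the intervals $gB_x$ and $B_{gx}$ are components of the same open set $\mathbb{R}\setminus\operatorname{Fix}(F_{<gx})$, so they are equal or disjoint. Put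
\[
E_x=\{g\in F:gB_x=B_{gx}\}=\{g\in F:gp\in B_{gx}\}=\{g\in F:p\in gB_x\}.
\]
For the pointed action $(\varphi,o)$, Lemma \ref{lem:Bphi} says that $B_x=B_x^\varphi$ and $E_x=\Gamma_x$. In general the $E_x$ obey the same formal rules as the $\Gamma_x$.

\begin{lemma}\label{lem:E}
Let $(\psi,p)$ be a pointed action and $x,y\in D$.
\begin{enumerate}
\item[(E1)] $T^{\pm1}\in E_x$.
\item[(E2)] $F_{<x}\subset E_x$.
\item[(E3)] If $g\in E_x$ and $g'\in E_{gx}$, then $g'g\in E_x$ and $g^{-1}\in E_{gx}$.
\item[(E4)] If $x\le y$, then $E_x\subset E_y$.
\item[(E5)] If $g=g'$ on $[x,\infty)$, then $gB_x=g'B_x$; in particular $g\in E_x$ if and only if $g'\in E_x$.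
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) holds because $T^{\pm1}p=p$. An element of $F_{<x}$ fixes $x$, and it fixes $\operatorname{Fix}(F_{<x})$ pointwise, so it preserves each complementary component; this is (E2). (E3) follows from the first description of $E_x$. For (E4), $g\in E_x$ gives $p\in gB_x\subset gB_y$. For (E5), $g^{-1}g'\in F_{<x}$ preserves $B_x$.
\end{proof}

We introduce three elements of $F$.
\begin{itemize}
\item $A$ is $x\mapsto2x-1$ on $[\frac12,1]$ and the identity on $[1,\infty)$. The tiles $[\frac12,1]$ and $[0,1]$ have letter $\mathsf{a}$, so $A\in\Gamma_{1/2}$.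
\item $K$ is $x\mapsto4x-2$ on $[\frac14,\frac12]$ and equals $A$ on $[\frac12,\infty)$. It maps the tile $[\frac14,\frac12]$ onto the tile $[-1,0]$, so it preserves colors on $(\frac14,\infty)$, and $K\in\Gamma_x$ for all $x>\frac14$. But $c(\frac14)=1$ and $c(-1)=0$. Thus $\max\Delta(K)=-1$ and $(Kc)(-1)=1$, so $\varphi(K)o>o$. The element $K$ is the model of a first difference.
\item $T_+\in F_{>0}$ is $x\mapsto2x$ on $[0,1]$ and $x\mapsto x+1$ on $[1,\infty)$.
\end{itemize}

\begin{example}\label{ex:Tplus}
The element $T_+$ maps the tiles $[\frac14,\frac12]$ and $[\frac12,1]$, with word $\mathsf{ba}$, onto the tiles $[\frac12,1]$ and $[1,2]$, with word $\mathsf{aa}$, and it is a translation on $[1,\infty)$. So $\max\Delta(T_+)=\frac12$ and $(T_+c)(\frac12)=c(\frac14)=1$, that is, $\varphi(T_+)o>o$. We recover this inequality for any pointed action $(\psi,p)$ with the two properties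
\[
\text{(i) }A\in E_{1/2},\qquad\text{(ii) }KB_{1/4}\text{ lies to the right of }B_{-1}.
\]
On $[\frac14,\infty)$ we have $T_+=A^{-1}TK$: on $[\frac14,\frac12]$ the right side is $x\mapsto4x-2\mapsto4x-1\mapsto2x$; on $[\frac12,1]$ it is $x\mapsto2x-1\mapsto2x\mapsto2x$; on $[1,\infty)$ it is $x\mapsto x\mapsto x+1\mapsto x+1$. By (E5), $T_+B_{1/4}=A^{-1}T(KB_{1/4})$, and by (E1) and (i), $A^{-1}TB_{-1}=A^{-1}B_0=B_{1/2}$. Applying the increasing map $A^{-1}T$ to (ii), we find that $T_+B_{1/4}$ lies to the right of $B_{1/2}$. Since $p\in B_{1/4}\cap B_{1/2}$, we get $T_+p>p$.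
\end{example}

The general proof repeats this for every $g\notin\Gamma$: color-preserving elements carry the first difference of $gc$ with $c$ to the first difference of $Kc$ with $c$. Three difficulties remain.

First, we need $\Gamma_x\subset E_x$ for all $x$. A single condition such as (i) persists near $\varphi$, since it says that a finitely generated group has \emph{no} fixed point between $p$ and $Ap$. But a neighborhood can impose only finitely many such conditions. Section \ref{sec:moves} provides finitely many elements whose products agree with a given color-preserving $g$ on one tile at a time, and Section \ref{sec:extension} shows how to pass from tile to tile.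

Second, (ii) asserts that $F_{<-1}$ \emph{has} a fixed point between $p$ and $Kp$, and nothing visible protects it. For $\varphi$ there is exactly one such point. Indeed, if $c<s<Kc$ in $X$, then $s\in C_x$ for all $x>-1$ by convexity, so $s\in C_{-1}$ or $s\in KC_{1/4}$ according to the value $s(-1)$; hence $B^\varphi_{-1}$ and $\varphi(K)B^\varphi_{1/4}$ share an endpoint. We prove (ii) indirectly in Section \ref{sec:separation}: if it failed, the orbit of $p$ would be bounded.

Third, $\Gamma$ need not fix $p$. It will preserve $\bigcap_xB_x$, and we need this set to be compact in order to replace $p$ by an endpoint of it. This again requires fixed points of $F_{<0}$, now far from $p$, where a commuting element protects them (Section \ref{sec:criterion}).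

\section{Finitely many color-preserving moves}\label{sec:moves}

The splittings of $[0,1]$ and $[\frac14,\frac12]$ have the break points $\frac18,\frac14,\frac12$ and $\frac9{32},\frac5{16},\frac38$, with colors $0,1,0$ in both cases. We want to enlarge any small tile by a map that preserves colors on the whole half-line to its right. The elements $A$ and $K$ do this for tiles in $[\frac12,1]$ and in $[\frac9{32},\frac12]$; four more elements cover the other positions. Arrows denote affine maps unless $(*)$ or $(**)$ is indicated.
\begin{itemize}
\item $L$ on $[\frac3{16},\infty)$: $[\frac3{16},\frac14]\to[\frac18,\frac14]$, tiles with letter $\mathsf{a}$; the identity on $[\frac14,\infty)$. So $L\in\Gamma_{3/16}$.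
\item $M$ on $[\frac18,\infty)$: $[\frac18,\frac3{16}]\to[0,\frac12]$, standard intervals of type $1$ with left endpoints of color $0$; $[\frac3{16},2]\to[\frac12,1]$ by $(*)$ for the chain $[\frac3{16},\frac14],[\frac14,\frac12],[\frac12,1],[1,2]$; and $T^{-1}$ on $[2,\infty)$. So $M\in\Gamma_{1/8}$ and $M(\frac18)=0$.
\item $P_0$ on $[0,\infty)$: $[0,\frac18]\to[0,1]$; $[\frac18,2]\to[1,2]$ by $(*)$ for the chain $[\frac18,\frac14],[\frac14,\frac12],[\frac12,1],[1,2]$; the identity on $[2,\infty)$. So $P_0\in\Gamma_0$ fixes $0$ with right slope $8$.
\item $P_1$ on $[\frac14,\infty)$: $[\frac14,\frac9{32}]\to[\frac14,\frac12]$; $[\frac9{32},1]\to[\frac12,1]$ by $(*)$ for the chain $[\frac9{32},\frac5{16}],[\frac5{16},\frac38],[\frac38,\frac12],[\frac12,1]$; the identity on $[1,\infty)$. So $P_1\in\Gamma_{1/4}$ fixes $\frac14$ with right slope $8$.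
\end{itemize}
In each use of $(*)$ the chain has word $\mathsf{abaa}$, since $\frac14$ and $\frac5{16}$ have color $1$ and the other left endpoints have color $0$ (note $\frac3{16}=0.0011$).

A \emph{move admissible at $x\in D$} is one of $T$, $T^{-1}$, or one of
\[
A,\ K,\ L,\ M,\ P_0,\ P_1\qquad\text{provided that}\qquad x\ge\tfrac12,\ \tfrac9{32},\ \tfrac3{16},\ \tfrac18,\ 0,\ \tfrac14
\]
respectively. Let $\mathcal{M}_x$ be the set of products $g_m\cdots g_1$, $m\ge0$, in which each $g_i$ is admissible at $g_{i-1}\cdots g_1x$. A move admissible at $x$ lies in $\Gamma_x$, so $\mathcal{M}_x\subset\Gamma_x$. Let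
\[
J_1=[0,1],\qquad J_2=[\tfrac14,\tfrac12],\qquad J_3=[\tfrac18,\tfrac14].
\]
These tiles have the endpoint colors $(0,0)$, $(1,0)$, $(0,1)$.

\begin{lemma}\label{lem:connect}
For every tile $I=[x,z]$ there is $g\in\mathcal{M}_x$ that maps $I$ affinely onto one of $J_1,J_2,J_3$, namely the one with the same endpoint colors as $I$.
\end{lemma}

\begin{proof}
After a power of $T$ we have $I\subset[0,1]$. If $I$ is not one of the $J_j$, it lies in a piece of the splitting of $[0,1]$, and we are in one of the following cases.
\begin{center}
\begin{tabular}{llll}
position of $I$ & move & affine on & drop in depth\\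
\hline
$I\subset[\frac12,1]$ & $A$ & $[\frac12,1]\to[0,1]$ & $1$\\
$I\subset[\frac9{32},\frac12]$ & $K$ & $[\frac14,\frac12]\to[-1,0]$ & $2$\\
$I\subset[\frac14,\frac9{32}]$ & $P_1$ & $[\frac14,\frac9{32}]\to[\frac14,\frac12]$ & $3$\\
$I\subset[\frac3{16},\frac14]$ & $L$ & $[\frac3{16},\frac14]\to[\frac18,\frac14]$ & $1$\\
$I\subset[\frac18,\frac3{16}]$ & $M$ & $[\frac18,\frac3{16}]\to[0,\frac12]$ & $3$\\
$I\subset[0,\frac18]$ & $P_0$ & $[0,\frac18]\to[0,1]$ & $3$
\end{tabular}
\end{center}
The list is complete: a tile properly contained in $J_2$ lies in a piece of its splitting, and a tile properly contained in $J_3$ lies in one of its halves. In each case the move is admissible at the left endpoint of $I$ and maps a standard interval containing $I$ affinely onto a standard interval of the same type, so the image of $I$ is a tile by Lemma \ref{lem:type}(b). Repeat with the image. Powers of $T$ keep the depth and the other moves lower it, so the process stops at some $J_j$. The product $g$ lies in $\Gamma_x$, so it preserves the colors of both endpoints, and these determine $j$.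
\end{proof}

\begin{corollary}\label{cor:points}
For $y\in D$ there is $g\in\mathcal{M}_y$ with $gy=0$ if $c(y)=0$ and $gy=\frac14$ if $c(y)=1$.
\end{corollary}

\begin{proof}
Apply Lemma \ref{lem:connect} to the tile $[y,y+2^{-d(y)}]$, and then apply $M$ if the image is $J_3$.
\end{proof}

The corollary is the combinatorial shadow of rigidity: a coloring $c'$ with $c'(0)=0$, $c'(\frac14)=1$ and $c'(gz)=c'(z)$ for every $z$ and every move $g$ admissible at $z$ must equal $c$.

Three more elements, one for each $J_j$, will be needed to pass from the right endpoint $z_j$ of $J_j$ to the left endpoint. Here $z_1=1$, $z_2=\frac12$, $z_3=\frac14$. The element $\sigma_j$ is to preserve colors on $[-1,\infty)$ and push everything on the left of $z_j$ toward $z_j$. By Lemma \ref{lem:words} we look for a short chain ending at $z_j$, with first letter $\mathsf{a}$ and with the weight of $[-1,z_j]$, which is $2,1,3$ for $j=1,2,3$.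
\begin{itemize}
\item $\sigma_1$: $[-1,0]\to[\frac38,\frac12]$ and $[0,1]\to[\frac12,1]$, with words $\mathsf{aa}$.
\item $\sigma_2$: $[-1,\frac12]\to[\frac38,\frac12]$ by $(**)$ for the chain $[-1,0],[0,\frac18],[\frac18,\frac14],[\frac14,\frac12]$. The last tiles of the two refined chains are $[\frac38,\frac12]$ and $[\frac7{16},\frac12]$.
\item $\sigma_3$: $[-1,0]\to[\frac{43}{256},\frac{11}{64}]$, $[0,\frac18]\to[\frac{11}{64},\frac3{16}]$, $[\frac18,\frac14]\to[\frac3{16},\frac14]$, with words $\mathsf{aaa}$; here $\frac{43}{256}=0.00101011$ and $\frac{11}{64}=0.001011$ end in $11$, and each target has the form $[y,y+2^{-d(y)}]$.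
\end{itemize}
Let $\sigma_j$ be the identity on $[z_j,\infty)$, equal to $T$ on $(-\infty,-2]$, and a dyadic PL map $[-2,-1]\to[-1,\sigma_j(-1)]$.

\begin{lemma}\label{lem:sigma}
For $j=1,2,3$ we have $\sigma_j\in\Gamma_{-1}\cap F_{<z_j}$ and $\sigma_j(x)>x$ for all real $x<z_j$.
\end{lemma}

\begin{proof}
The first claim holds because $\sigma_j$ is a chain map on $[-1,z_j]$ and the identity beyond. For $x\le-2$ we have $\sigma_j(x)=x+1$, and for $-2\le x<-1$ we have $\sigma_j(x)\ge-1$. On the last tiles $[0,1]$, $[\frac38,\frac12]$, $[\frac18,\frac14]$ of the source chains, $\sigma_j$ has slope $\frac12$ and fixes $z_j$, so it moves the other points to the right. For $x\ge-1$ to the left of that tile, $\sigma_j(x)\ge\sigma_j(-1)>x$, because $\sigma_j(-1)=\frac38,\frac38,\frac{43}{256}$ is at least $0,\frac38,\frac18$ respectively.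
\end{proof}

\section{A recognition criterion that holds near $\varphi$}\label{sec:criterion}

\begin{proposition}\label{prop:criterion}
Let $(\psi,p)$ be a pointed action with $\psi$ irreducible, and assume:
\begin{enumerate}
\item[(R1)] $A\in E_{1/2}$, $K\in E_{9/32}$, $L\in E_{3/16}$, $M\in E_{1/8}$, $P_0\in E_0$, $P_1\in E_{1/4}$, and $\sigma_1,\sigma_2,\sigma_3\in E_{-1}$;
\item[(R2)] for $x\in\{0,\frac14\}$ and $f\in S_x$ there is $y\in D$, $y<x$, with $\psi(f)p\in B_y$;
\item[(R3)] $\psi(K)p>p$;
\item[(R4)] $B_0$ is bounded.
\end{enumerate}
Then $\psi$ is semi-conjugate to $\varphi$.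
\end{proposition}

\begin{proposition}\label{prop:open}
There is a neighborhood $\mathcal{U}$ of $\varphi$ such that for every $\psi\in\mathcal{U}$ there is a point $p$ for which $(\psi,p)$ is a pointed action satisfying \textup{(R1)--(R4)}.
\end{proposition}

Theorem \ref{thm:main} follows from Propositions \ref{prop:focal}, \ref{prop:criterion} and \ref{prop:open}.

\begin{remark}
Condition (R3) separates $\varphi$ from its conjugate by $t\mapsto-t$, which satisfies (R1), (R2), (R4) at $-o$; a semi-conjugacy between the two would be an increasing homeomorphism sending $o$ to $-o$, the fixed points of $T$, but $K$ moves $o$ to the right and $-o$ to the left. Condition (R4) excludes the action by translations with $\chi(g)=k_+-k_-$, where $g$ is the translation by $k_\pm$ near $\pm\infty$. There $T$ acts trivially and every $B_x$ is $\mathbb{R}$, so (R1) and (R2) hold, and (R3) holds if $K$ is extended by $4x-2$ on $[0,\frac14]$ and $x-2$ on $(-\infty,0]$; this action is not semi-conjugate to $\varphi$ by Lemma \ref{lem:Tsemi}.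
\end{remark}

\begin{proof}[Proof of Proposition \ref{prop:open}]
\emph{Step 1: data for \textup{(R1)--(R3)}.} For $x\in\{0,\frac14\}$ and $f\in S_x$, the set $\Delta(f)\subset(-\infty,x)$ is empty or has a maximum, so $fc\in C_y$ for some dyadic $y<x$; fix such a $y=y(x,f)$. Let $\Lambda$ be the finite list of pairs consisting of all $(f,y(x,f))$ and of the nine pairs $(g,gx)$, where $g\in E_x$ is a condition in (R1):
\[
(A,0),\ (K,-\tfrac78),\ (L,\tfrac18),\ (M,0),\ (P_0,0),\ (P_1,\tfrac14),\ (\sigma_1,\tfrac38),\ (\sigma_2,\tfrac38),\ (\sigma_3,\tfrac{43}{256}).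
\]
By Lemma \ref{lem:Bphi}(b), $o$ and $\varphi(g)o$ lie in the open interval $B^\varphi_y$ for all $(g,y)\in\Lambda$. Recall $\varphi(K)o>o$. Choose $V=[v_-,v_+]$ with $v_-<o<v_+$ so small that $V\cup\varphi(g)V\subset B^\varphi_y$ for $(g,y)\in\Lambda$ and $\varphi(K)v_->v_+$. In particular $V\subset B^\varphi_0$. Choose compact intervals $N_{g,y}\subset B^\varphi_y$ whose interiors contain $V\cup\varphi(g)V$.

\emph{Step 2: data for \textup{(R4)}.} We need fixed points of $F_{<0}$ on both sides of $V$ that survive perturbation. If an element $\Theta$ commuting with $F_{<0}$ moves both ends of a compact interval $W$ outward, it has fixed points in $W$ for all nearby actions; if moreover the generators of $F_{<0}$ map $W$ into the interior of $\Theta W$, they must preserve this compact set of fixed points. We construct such $W$ and $\Theta$ first around $o$ and then move them off $V$.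

By Lemma \ref{lem:local} take $u\in F_{(2,3)}$ with $uc>c>u^{-1}c$, and put $s^\pm=u^{\pm1}c$, so that $y(s^\pm,c)\in(2,3)$. For $z\ge2$ we have $(T_+s^\pm)(z)=s^\pm(z-1)$ and $c(z)=c(z-1)$. So the first difference of $T_+s^\pm$ with $c$ is $y(s^\pm,c)+1\in(3,4)$, with $T_+s^+>c>T_+s^-$. Thus $T_+s^\pm\notin C_3$, and $T_+s^+$ lies above and $T_+s^-$ below all of $C_3$. For $f\in S_0\cup\{1\}$ we have $fs^\pm=s^\pm$ on $[0,\infty)$, so $fs^\pm\in C_3$. Therefore
\[
T_+s^-<fs^-<fs^+<T_+s^+\qquad(f\in S_0\cup\{1\}).
\]
Take $k\in F_{(3,4)}$ with $kc>c>k^{-1}c$. For $\epsilon=\pm1$ put $\alpha_\epsilon=k^\epsilon s^-$, $\beta_\epsilon=k^\epsilon s^+$ and $\Theta_\epsilon=k^\epsilon T_+k^{-\epsilon}\in F_{>0}$. Since $k$ commutes with $F_{<0}$, applying $k^\epsilon$ gives $\Theta_\epsilon\alpha_\epsilon<f\alpha_\epsilon<f\beta_\epsilon<\Theta_\epsilon\beta_\epsilon$ for $f\in S_0\cup\{1\}$. Since $s^\pm=c$ on $[3,\infty)$ and $k$ preserves $[3,\infty)$, we have $k^\epsilon s^\pm=k^\epsilon c$ on $[3,\infty)$. So $\alpha_1$ has the same first difference with $c$ as $kc$, which lies in $(3,4)$; hence $\alpha_1>c$, $\alpha_1\notin C_0$,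 and $\alpha_1\ge\sup B^\varphi_0>v_+$. In the same way $\beta_{-1}$ behaves as $k^{-1}c$, and $\beta_{-1}\le\inf B^\varphi_0<v_-$.

\emph{Step 3: the neighborhood.} Let $\mathcal{U}$ be the set of all $\psi$ such that
\begin{enumerate}
\item[(U1)] $\psi(T)v_+>v_+$ and $\psi(T)v_-<v_-$;
\item[(U2)] for $(g,y)\in\Lambda$, the group $\psi(F_{<y})$ has no common fixed point in $N_{g,y}$, and $\psi(g)V\subset\operatorname{int}N_{g,y}$;
\item[(U3)] $\psi(K)v_->v_+$;
\item[(U4)] $\psi(\Theta_\epsilon)\alpha_\epsilon<\psi(f)\alpha_\epsilon$ and $\psi(f)\beta_\epsilon<\psi(\Theta_\epsilon)\beta_\epsilon$ for $\epsilon=\pm1$ and $f\in S_0\cup\{1\}$.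
\end{enumerate}
By Lemma \ref{lem:Bphi}(a),(c) and Steps 1 and 2, $\varphi\in\mathcal{U}$. Apart from the first half of (U2), these are finitely many strict inequalities between values of finitely many elements at finitely many points, so they are open conditions. For the first half of (U2), the function $t\mapsto\max_{f\in S_y}|\varphi(f)t-t|$ is continuous and positive on the compact set $N_{g,y}$, hence at least some $\eta>0$ there; if $|\psi(f)t-\varphi(f)t|<\eta$ for $f\in S_y$ and $t\in N_{g,y}$, then $\psi(F_{<y})$ has no common fixed point in $N_{g,y}$. So $\mathcal{U}$ is a neighborhood of $\varphi$.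

\emph{Step 4: the conditions hold in $\mathcal{U}$.} Let $\psi\in\mathcal{U}$. By (U1) and the intermediate value theorem $\psi(T)$ fixes some $p\in V$, and by (U2) for the pair $(A,0)$ the point $p$ is not fixed by $\psi(F_{<0})$. So $(\psi,p)$ is a pointed action. For $(g,y)\in\Lambda$ the points $p$ and $\psi(g)p$ lie in the interval $N_{g,y}$, which misses $\operatorname{Fix}\psi(F_{<y})$, so $\psi(g)p\in B_y$. This gives (R1) and (R2). By (U3), $\psi(K)p\ge\psi(K)v_->v_+\ge p$.

For (R4) fix $\epsilon$ and write $\alpha,\beta,\theta$ for $\alpha_\epsilon,\beta_\epsilon,\psi(\Theta_\epsilon)$. By (U4) with $f=1$ we have $\theta\alpha<\alpha$ and $\theta\beta>\beta$, so the compact set $Z=\operatorname{Fix}(\theta)\cap[\alpha,\beta]$ is non-empty. A fixed point $t\le\alpha$ of $\theta$ satisfies $t=\theta t\le\theta\alpha$, and a fixed point $t\ge\beta$ satisfies $t\ge\theta\beta$. Hence $\operatorname{Fix}(\theta)\cap(\theta\alpha,\theta\beta)=Z$. For $f\in S_0$, the map $\psi(f)$ commutes with $\theta$ and by (U4) sends $[\alpha,\beta]$ into $(\theta\alpha,\theta\beta)$, so $\psi(f)Z\subset Z$. As $S_0$ is symmetric,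 $\psi(F_{<0})$ preserves $Z$ and fixes $\max Z$. This point lies above $V$ for $\epsilon=1$ and below $V$ for $\epsilon=-1$, so $B_0$ is bounded.
\end{proof}

\section{The intervals $B_x$}\label{sec:intervals}

In Sections \ref{sec:intervals}--\ref{sec:separation}, $(\psi,p)$ satisfies the hypotheses of Proposition \ref{prop:criterion}, and we use the notation of Section \ref{sec:example}. By (R1), (E1) and (E4), a move admissible at $x$ lies in $E_x$, so (E3) gives
\begin{equation}\label{eq:ME}
\mathcal{M}_x\subset E_x\qquad(x\in D).
\end{equation}

\begin{lemma}\label{lem:B}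
Let $x\in D$.
\begin{enumerate}
\item[(a)] $B_x$ is bounded, and $\overline{B_x}\subset B_{x+1}$.
\item[(b)] $Q=\bigcap_{y\in D}B_y$ is a compact interval containing $p$, and every $g\in\bigcap_yE_y$ fixes $p_*=\max Q$.
\item[(c)] $B_x=\bigcup_{y\in D,\ y<x}B_y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For an integer $n\ge x$ we have $B_x\subset B_n=T^nB_0$, which is bounded by (R4). Next, $B_x\subset B_{x+1}=TB_x$. If the two intervals had a common endpoint, it would be fixed by $T$ and by $F_{<x}$, hence by all $F_{<x+n}=T^nF_{<x}T^{-n}$. These groups and $T$ generate $F$: if $g=T^k$ near $+\infty$, then $T^{-k}g\in F_{<x+n}$ for large $n$. So the endpoint would be a global fixed point, contrary to irreducibility.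

(b) By (a), $Q=\bigcap_{n\ge0}\overline{B_{-n}}$ is a decreasing intersection of compact intervals containing $p$. If $g\in E_y$ for all $y$, then $gQ=\bigcap_yB_{gy}=Q$.

(c) Let $U_x\subset B_x$ be the union, a bounded open interval containing $p$. Suppose first that $x\in\{0,\frac14\}$. Let $f\in S_x$, and let $y_f<x$ be as in (R2). As $f$ fixes $x$, we have $y_f\le fy<x$ for all $y<x$ close to $x$. For these $y$, $fp\in B_{y_f}\subset B_{fy}$, so $fB_y=B_{fy}\subset U_x$. The union is increasing, so $fU_x\subset U_x$. Since $S_x$ is symmetric, $F_{<x}$ preserves $U_x$ and fixes its endpoints, which therefore are not in $B_x$. Hence $U_x=B_x$.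

For general $x$, Corollary \ref{cor:points}, \eqref{eq:ME} and (E3) give $x_0\in\{0,\frac14\}$ and $e\in E_{x_0}$ with $ex_0=x$. Then $B_x=eB_{x_0}=\bigcup_{y<x_0}eB_y$, an increasing union, so $p\in eB_y$ for all $y<x_0$ close to $x_0$. For these $y$ we have $eB_y=B_{ey}\subset U_x$, and so $B_x\subset U_x$.
\end{proof}

For $\varphi$, part (c) expresses Lemma \ref{lem:delta}: differences do not accumulate at $x$ from the left. It is the only place where (R2) is used.

\section{Color-preserving elements preserve the intervals}\label{sec:extension}

Let $g\in\Gamma_x$, and suppose we know $g\in E_z$ for the right endpoint $z$ of a tile $[x,z]$. Lemma \ref{lem:connect} produces an element of $E_x$ that agrees with $g$ on $[x,z]$ but not beyond. The quotient $r$ is the identity on $[x,z]$ and lies in $E_z$, and we must show $r\in E_x$. For $\varphi$ this is immediate from $E_x=\Gamma_x$. For $\psi$ we only know that $r$ preserves $B_z$ and permutes the components of $\mathbb{R}\setminus\operatorname{Fix}(F_{<x})$ inside it. The elements $\sigma_j$ rule out that $B_x$ is moved: $\sigma_j$ commutes with $r$, has a fixed point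 $q$ in a small interval, and its negative powers push the index of any interval containing $q$ and $rq$ to $-\infty$.

\begin{lemma}\label{lem:extJ}
Let $J_j=[x_j,z_j]$ with $j\in\{1,2,3\}$. If $r\in F_{>z_j}\cap E_{z_j}$, then $r\in E_{x_j}$.
\end{lemma}

\begin{proof}
Let $\sigma=\sigma_j\in F_{<z_j}$; it commutes with $r$. By (R1), $\sigma B_{-1}=B_{\sigma(-1)}$, and $B_{-1}\subset B_{\sigma(-1)}$ because $\sigma(-1)>-1$. So $\sigma^{-1}$ maps the compact interval $\overline{B_{\sigma(-1)}}$ onto the subinterval $\overline{B_{-1}}$, and has a fixed point $q\in\overline{B_{-1}}$. By Lemma \ref{lem:B}(a) and $x_j\ge0$ we have $q\in B_0\subset B_{x_j}\subset B_{z_j}$, and $rq\in rB_{z_j}=B_{z_j}$. By Lemma \ref{lem:B}(c) there is a dyadic $y<z_j$ with $q,rq\in B_y$. For $n\ge0$, the interval $\sigma^{-n}B_y$ misses $\operatorname{Fix}(F_{<\sigma^{-n}y})$ and contains $\sigma^{-n}q=q$ and $\sigma^{-n}rq=r\sigma^{-n}q=rq$. By Lemma \ref{lem:sigma}, the sequence $\sigma^{-n}y$ decreases and has no fixed point of $\sigma$ to converge to, so $\sigma^{-n}y\le x_j$ for some $n$. Then $\sigma^{-n}B_y$ misses $\operatorname{Fix}(F_{<x_j})$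 and meets $B_{x_j}$ in $q$, so $rq\in B_{x_j}$. Since $r$ fixes $x_j$, the intervals $rB_{x_j}$ and $B_{x_j}$ are equal or disjoint, and they share $rq$.
\end{proof}

\begin{lemma}\label{lem:ext}
Let $x<z$ in $D$. If $r\in E_z$ is the identity on $[x,z]$, then $r\in E_x$.
\end{lemma}

\begin{proof}
The element of $F_{>z}$ that agrees with $r$ on $[z,\infty)$ agrees with $r$ on $[x,\infty)$, so by (E5) we may assume $r\in F_{>z}$. Write $[x,z]$ as the union of a chain and proceed from right to left, using $F_{>z}\subset F_{>z'}$ for $z'\le z$; so we may assume that $[x,z]$ is a tile. Let $e\in\mathcal{M}_x\subset E_x\subset E_z$ map $[x,z]$ onto $J_j$ (Lemma \ref{lem:connect}). Then $r'=ere^{-1}\in F_{>z_j}$, and $r'\in E_{z_j}$ by (E3), since $e^{-1}\in E_{z_j}$, $r\in E_z$ fixes $z$, and $e\in E_z$. By Lemma \ref{lem:extJ}, $r'\in E_{x_j}$. Then $r=e^{-1}r'e\in E_x$ by (E3), since $e\in E_x$, $r'\in E_{x_j}$ fixes $x_j$, and $e^{-1}\in E_{x_j}$.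
\end{proof}

\begin{proposition}\label{prop:GammaE}
$\Gamma_x\subset E_x$ for all $x\in D$. In particular $\Gamma$ fixes $p_*$.
\end{proposition}

\begin{proof}
Let $g\in\Gamma_x$. Choose an integer $N>x$ such that $g$ is an integer translation on $[N,\infty)$; then $g\in E_N$ by (E1) and (E5). By (F5), subdivide $[x,N]$ into standard intervals that $g$ maps affinely onto standard intervals. Since $g$ preserves colors on $[x,\infty)$, Lemma \ref{lem:type}(c) shows that each of them has the same type as its image. Subdivide them into tiles $I_i=[y_i,y_{i+1}]$, $x=y_0<\dots<y_m=N$; by Lemma \ref{lem:type}(b) the $gI_i$ are tiles. Suppose $g\in E_{y_{i+1}}$. The tiles $I_i$ and $gI_i$ have the same endpoint colors, so Lemma \ref{lem:connect} and \eqref{eq:ME} give $g_1\in E_{y_i}$ and $g_2\in E_{gy_i}$ that map $I_i$ and $gI_i$ affinely onto the same $J_j$. Then $e=g_2^{-1}g_1\in E_{y_i}\subset E_{y_{i+1}}$ maps $I_i$ affinely onto $gI_i$, so $e=g$ on $I_i$. The element $r=e^{-1}g$ is the identity on $I_i$, and $r\in E_{y_{i+1}}$ because $e^{-1}\in E_{ey_{i+1}}=E_{gy_{i+1}}$. By Lemma \ref{lem:ext}, $r\in E_{y_i}$, so $g=er\in E_{y_i}$.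 By descending induction $g\in E_x$. The last statement follows from $\Gamma=\bigcap_x\Gamma_x$ and Lemma \ref{lem:B}(b).
\end{proof}

\section{Separation of the two colors}\label{sec:separation}

So far nothing prevents the sets $E_x$ from being much larger than $\Gamma_x$. We show that there is no intermediate possibility for $K$: if $K\in E_{1/4}$, the sets $E_x$ no longer distinguish the two colors, and then they contain every element of $F$. The moves $P_0,P_1$ realize only right slopes that are powers of $8$; the gap between powers of $8$ and powers of $2$ is closed by the fact that an order-preserving permutation has no non-trivial finite orbit.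

\begin{proposition}\label{prop:sep}
$K\notin E_{1/4}$, and $KB_{1/4}$ lies to the right of $B_{-1}$.
\end{proposition}

\begin{proof}
Suppose $K\in E_{1/4}$. Then $TK\in E_{1/4}$ maps $\frac14$ to $0$. With Corollary \ref{cor:points} and \eqref{eq:ME}, every $y\in D$ is sent to $0$ by some element of $E_y$, so by (E3):
\begin{enumerate}
\item[(1)] for all $y,y'\in D$ there is $e\in E_y$ with $ey=y'$.
\end{enumerate}
If $e\in E_y$ sends $y$ to $0$, then $e^{-1}P_0e\in E_y$, and the one-sided chain rule gives:
\begin{enumerate}
\item[(2)] for every $y\in D$ there is $w\in E_y$ that fixes $y$ and has right slope $8$ at $y$.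
\end{enumerate}
We claim that $g\in E_x$ for all $g\in F$ and $x\in D$. Fix $g$. The set $\{x\in D:g\in E_x\}$ is upward closed by (E4), and it contains every $x$ such that $g$ is an integer translation on $[x,\infty)$. Let $\delta$ be its infimum and suppose $\delta>-\infty$. Then $g\in E_x$ for all dyadic $x>\delta$.

\emph{Case $\delta\in D$.} By (1) choose $e\in E_\delta$ with $e\delta=g\delta$, and put $v=e^{-1}g$. It fixes $\delta$ and has some right slope $2^m$ there. For dyadic $x>\delta$ we have $e^{-1}\in E_{g\delta}\subset E_{gx}$, so $v\in E_x$. Let $w$ be as in (2) for $y=\delta$. The element $r=w^{-m}v^3$ fixes $\delta$ with right slope $8^{-m}2^{3m}=1$, so it is the identity on $[\delta,z]$ for some dyadic $z>\delta$. The points $z,vz,v^2z,v^3z$ are larger than $\delta$, so $v\in E_z\cap E_{vz}\cap E_{v^2z}$ and $w^{-m}\in E_\delta\subset E_{v^3z}$; hence $r\in E_z$. By Lemma \ref{lem:ext}, $r\in E_\delta$, so $v^3=w^mr\in E_\delta$, that is, $v^3B_\delta=B_\delta$. As $v$ fixes $\delta$, it permutes the components of $\mathbb{R}\setminus\operatorname{Fix}(F_{<\delta})$, preserving their order. If $vB_\delta$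 were to the right (left) of $B_\delta$, so would be $v^3B_\delta$. Hence $v\in E_\delta$ and $g=ev\in E_\delta$, that is, $gp\in B_{g\delta}$. By Lemma \ref{lem:B}(c), $gp\in B_y$ for some dyadic $y<g\delta$. So $g\in E_{g^{-1}y}$ with $g^{-1}y<\delta$, a contradiction.

\emph{Case $\delta\notin D$.} Near a non-dyadic point every element preserves colors on suitable intervals. Indeed, the binary expansion of the fractional part of $\delta$ has infinitely many digits $1$, so there are arbitrarily deep standard intervals $I'$ whose right half $I$ contains $\delta$, necessarily in the interior. Choose $I'$ so deep that $g$ maps it affinely onto a standard interval (F5). Then $I$ and $gI$ are right halves, hence tiles, and $g$ preserves colors in $\operatorname{int}I$ by Lemma \ref{lem:type}(b),(d). Choose dyadic $x<\delta<z$ in $\operatorname{int}I$. Since $c(z)=c(gz)$, Corollary \ref{cor:points} applied to $z$ and to $gz$ gives $e\in\Gamma_z$ with $ez=gz$. Let $g'\in F$ equal $g$ on $(-\infty,z]$ and $e$ on $[z,\infty)$. Then $g'\in\Gamma_x\subset E_x\subset E_z$ by Proposition \ref{prop:GammaE}. As $g\in E_z$ and $g'z=gz$,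 the element $r=g'^{-1}g$ lies in $E_z$, and it is the identity on $[x,z]$. By Lemma \ref{lem:ext}, $r\in E_x$, so $g=g'r\in E_x$ with $x<\delta$, a contradiction.

This proves the claim. It says that $gp\in B_y$ for all $g\in F$ and $y\in D$, so the orbit of $p$ lies in the compact set $Q$, contrary to Lemma \ref{lem:semi}(a). Hence $K\notin E_{1/4}$, and $KB_{1/4}$ and $B_{K(1/4)}=B_{-1}$ are disjoint intervals. They contain $Kp$ and $p$, and $Kp>p$ by (R3).
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:criterion}]
By Lemma \ref{lem:semi}(d) it suffices to show that $gp_*-p_*$ and $\varphi(g)o-o$ have the same sign for all $g\in F$. If $\varphi(g)o=o$, then $g\in\Gamma$ and $gp_*=p_*$ by Proposition \ref{prop:GammaE}. Passing from $g$ to $g^{-1}$ reverses both signs, so it remains to treat the case $\varphi(g)o>o$, which we do as in Example \ref{ex:Tplus}. Let $y=\max\Delta(g)$ and $y'=g^{-1}y$. Then $c(y')=(gc)(y)=1$, $c(y)=0$, and $g$ preserves colors on $(y',\infty)$. Inverting the elements of Corollary \ref{cor:points}, we get $e_1\in\Gamma_{1/4}$ with $e_1(\frac14)=y'$ and $e\in\Gamma_0$ with $e(0)=y$;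 put $e_2=eT\in\Gamma_{-1}$, so $e_2(-1)=y$. The element $\rho=K^{-1}e_2^{-1}ge_1$ sends $\frac14\mapsto y'\mapsto y\mapsto-1\mapsto\frac14$, and each factor preserves colors on the open half-line to the right of the point to which it is applied. So $\rho\in\Gamma_{1/4}$. By Proposition \ref{prop:GammaE}, $e_1,\rho\in E_{1/4}$ and $e_2\in E_{-1}$, whence
\[
gB_{y'}=ge_1B_{1/4}=e_2K\rho B_{1/4}=e_2(KB_{1/4}),\qquad B_y=e_2B_{-1}.
\]
By Proposition \ref{prop:sep}, $gB_{y'}$ lies to the right of $B_y$. Since $p_*\in Q\subset B_{y'}\cap B_y$, we conclude $gp_*>p_*$.
\end{proof}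

This completes the proof of Theorem \ref{thm:main}.

\section{Infinitely many rigid actions}\label{sec:count}

More examples come from automorphisms of $F$. For $n\ge1$ the translation $\tau_n(x)=x+2^{-n}$ normalizes $F$ and commutes with $T$. Put $\varphi_n(g)=\varphi(\tau_n^{-1}g\tau_n)$. Precomposition with an automorphism of $F$ is a homeomorphism of $\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb{R}))$ that preserves irreducibility and semi-conjugacy and does not change the image of an action. So each $\varphi_n$ is minimal, $\mathbb{R}$-focal and locally rigid. To tell them apart we show that the stabilizer $\Gamma$ remembers the coloring, up to exchanging the colors.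

\begin{lemma}\label{lem:orbits}
The orbits of $\Gamma$ on $D$ are $\{c=0\}$ and $\{c=1\}$.
\end{lemma}

\begin{proof}
The group $\Gamma$ preserves $c$. Let $y\in D$, and let $y_0\in\{0,\frac14\}$ have the color of $y$. By Corollary \ref{cor:points} some $e\in\Gamma_{y_0}$ satisfies $ey_0=y$. Choose integers $N,N'$ and chains with unions $[-N,y_0]$ and $[-N',y]$ whose first tiles are unit intervals. Increasing $N$ or $N'$ by one puts a letter $\mathsf{a}$ in front and raises the weight by one, so we may assume that the two words have equal weight. Both start with $\mathsf{a}$, so by Lemma \ref{lem:words} the chains can be split so as to have the same word. The chain map preserves colors on $[-N,y_0)$ and sends $y_0$ to $y$. Extend it by an integer translation on $(-\infty,-N]$ and by $e$ on $[y_0,\infty)$. The result lies in $\Gamma$.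
\end{proof}

\begin{lemma}\label{lem:distinct}
If $n<n'$ and $3\nmid n'$, then $\varphi_n$ and $\varphi_{n'}$ are not semi-conjugate.
\end{lemma}

\begin{proof}
Otherwise Lemma \ref{lem:semi}(b),(c) gives an increasing homeomorphism $h$ with $h\varphi_n(g)=\varphi_{n'}(g)h$ for all $g$. Since $\varphi_n(T)=\varphi(T)=\varphi_{n'}(T)$ has the unique fixed point $o$, we get $h(o)=o$, and the stabilizers of $o$ agree: $\tau_n\Gamma\tau_n^{-1}=\tau_{n'}\Gamma\tau_{n'}^{-1}$. So the translation by $\theta=2^{-n}-2^{-n'}$ normalizes $\Gamma$, and by Lemma \ref{lem:orbits} it preserves or exchanges the sets $\{c=0\}$ and $\{c=1\}$. Now $d(\theta)=n'$, because $2^{n'}\theta=2^{n'-n}-1$ is odd. For $e>n'$ we have $i(2^{-e})=e$, and $(\theta+2^{-e})^-=\theta$ gives $i(\theta+2^{-e})=e-n'$. So $c(2^{-e})=1$ if and only if $e\equiv2$, and $c(\theta+2^{-e})=1$ if and only if $e\equiv n'+2\pmod3$. For $e$ in a residue class different from $2$ and $n'+2$ both colors are $0$, so the sets are not exchanged. For $e\equiv2$ the colors are $1$ and $0$, because $3\nmid n'$, so the sets are not preserved.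
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:count}]
(i) By Lemma \ref{lem:distinct} the actions $\varphi_n$ with $3\nmid n$ are pairwise non-semi-conjugate.

(ii) Each $\varphi_n$ is semi-conjugate to a point $\psi\in\mathrm{Der}_\mu(F)$, and we locate $\psi$ in the decomposition recalled in the introduction. By Lemmas \ref{lem:semi}(b) and \ref{lem:Tsemi}, and since $\varphi_n(T)=\varphi(T)$, in every action semi-conjugate to $\varphi_n$ the element $T$ has a fixed point and acts non-trivially. A translation with a fixed point is trivial, so $\psi$ is not an action by translations. If $\psi$ were on the $\Phi$-orbit of a harmonic representative of the standard action or of its reflection, $\varphi_n$ would be semi-conjugate to that action, in which $T$ has no fixed point. So $\psi\in\mathcal{P}_+\cup\mathcal{P}_-$. If $t_0$ is the fixed point of $\psi(f_0)$, the fixed point of $\Phi^t(\psi)(f_0)$ is $t_0-t$. Thus $\widehat\varphi_n=\Phi^{t_0}(\psi)$ lies in one of the two cross sections; call it $\mathcal{P}^0$.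

The action $\widehat\varphi_n$ is minimal and semi-conjugate to $\varphi_n$, hence conjugate to it by an increasing homeomorphism. Conjugation by such a homeomorphism is a homeomorphism of $\mathrm{Hom}(F,\mathrm{Homeo}_0(\mathbb{R}))$ that preserves irreducibility and each semi-conjugacy class, so $\widehat\varphi_n$ is locally rigid. Points of $\mathcal{P}^0$ close to $\widehat\varphi_n$ are irreducible, hence semi-conjugate to $\widehat\varphi_n$, hence by (H) of the form $\Phi^t(\widehat\varphi_n)$. The fixed point of $\Phi^t(\widehat\varphi_n)(f_0)$ is $-t$, and it must be $0$; so $t=0$ and $\widehat\varphi_n$ is isolated in $\mathcal{P}^0$.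

The points $\widehat\varphi_n$ with $3\nmid n$ are pairwise distinct by (i), so one of $\mathcal{P}^0_+,\mathcal{P}^0_-$ has infinitely many isolated points, and so does the other, being homeomorphic to it. Finally, $\mathrm{Homeo}_0(\mathbb{R})$ is second countable in the compact-open topology and $F$ is countable, so both cross sections are second countable. A countable base contains the singleton of every isolated point, so there are only countably many of them.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMRT}
Joaqu\'in Brum, Nicol\'as Matte Bon, Crist\'obal Rivas, Michele Triestino,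
\emph{Locally moving groups and laminar actions on the line},
arXiv:2104.14678 (2021).

\bibitem{DKNP}
Deroin, Kleptsyn, Navas, Parwani,
\emph{Symmetric random walks on $\mathrm{Homeo}^+(\mathbb{R})$},
Ann. Probab. 41 (2013).

\end{thebibliography}
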